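\title{Packing connected dominating sets in $k$-connected graphs}

\begin{abstract}
We prove that every $k$-connected graph on $n\ge 2$ vertices contains at least $k/(2^{21}\ln n)$ pairwise vertex-disjoint connected dominating sets. The order of magnitude is best possible: for $1\le k\le(1-\varepsilon)n$, the number of such sets guaranteed by $k$-connectivity is of order $1+k/\ln n$. In the proof, random vertex classes provide domination, and a pool of uncommitted vertices is kept back to connect the classes. A minimax and uncrossing argument assigns to every vertex at most one partner per class so that all cuts of the class remain well connected, and the matroid union theorem then distributes the pool among the classes.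
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple unless they are called multigraphs, and $\ln$ is the natural logarithm. A set $S$ of vertices of a graph $G$ is \emph{dominating} if every vertex of $G$ is in $S$ or adjacent to a vertex of $S$. It is a \emph{connected dominating set}, or \emph{CDS}, if in addition the induced subgraph $G[S]$ is connected. The graph $G$ is \emph{$k$-connected} if it has more than $k$ vertices and remains connected after the deletion of any set of fewer than $k$ vertices. How many pairwise disjoint CDSs must a $k$-connected graph on $n$ vertices contain?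

Connectivity is the natural parameter, because a CDS $S$ meets every set $Q$ whose deletion disconnects $G$. Indeed, if $S\cap Q=\emptyset$, then the connected set $S$ lies in one component of $G-Q$, and a vertex of another component is neither in $S$ nor adjacent to $S$. So a graph that can be disconnected by deleting $k$ vertices has at most $k$ disjoint CDSs, and the question is how much of the converse holds.

The full converse fails already for $k=2$. A CDS of the cycle $C_n$ is the whole cycle or a path, and a path on $p$ vertices dominates at most $p+2$ vertices; two disjoint CDSs would need $2(n-2)\le n$, so for $n\ge5$ they do not exist. To guess the right answer, forget connectivity of the sets for a moment. A $k$-connected graph has minimum degree at least $k$: if $v$ had fewer than $k$ neighbors, deleting them would separate $v$ from the at least $n-k\ge1$ other vertices that remain. Color the vertices independently and uniformly with $t\le k/(2\ln n)$ colors. The probability that some vertex has no neighbor of some color is at most $nt(1-1/t)^k\le nt\,e^{-k/t}\le t/n<1$, so there are $\lfloor k/(2\ln n)\rfloor$ disjoint dominating sets. The logarithm is not an artifact of the union bound: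 Section~\ref{sec:sharp} describes $k$-connected graphs in which every CDS needs order $\ln n$ vertices from a fixed set of at most $2k$ vertices, merely in order to reach all other vertices. One is led to guess that $k/\ln n$ is the right order, that is, that connectivity of the sets costs only a constant factor on top of domination.

It is known that every $k$-connected $n$-vertex graph contains $\Omega(k/\log^2n)$ pairwise disjoint CDSs, and that for suitable $k$ and $n$ there are $k$-connected $n$-vertex graphs with at most $O(k/\log n)$ of them. The problem, which we take from Dragani\'c and Krivelevich~\cite{DK}, is to decide whether there is an absolute constant $c>0$ such that every $k$-connected graph on $n\ge2$ vertices contains at least $ck/\log n$ pairwise disjoint CDSs. The answer is yes.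

\begin{theorem}\label{thm:main}
Let $G$ be a $k$-connected graph on $n\ge2$ vertices, $k\ge1$. Then $G$ contains at least
\[
\max\Big\{1,\Big\lfloor\frac{k}{2^{20}\ln n}\Big\rfloor\Big\}\ \ge\ \frac{k}{2^{21}\ln n}
\]
pairwise vertex-disjoint connected dominating sets.
\end{theorem}

For $1\le k<n$ let $F(n,k)$ be the minimum, over all $k$-connected $n$-vertex graphs, of the maximum number of pairwise disjoint CDSs.

\begin{theorem}\label{thm:sharp}
There is an absolute constant $c'>0$, and for every $\varepsilon\in(0,\frac12]$ there is a constant $C_\varepsilon$, such that
\[
c'\Big(1+\frac k{\ln n}\Big)\le F(n,k)\le C_\varepsilon\Big(1+\frac k{\ln n}\Big)\qquad\text{for all } n\ge2 \text{ and } 1\le k\le(1-\varepsilon)n .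
\]
\end{theorem}

Some restriction on $k$ is necessary for the upper bound. An $(n-1)$-connected graph on $n$ vertices has minimum degree $n-1$, so it is complete, every single vertex is a CDS, and $F(n,n-1)=n$.

\section{Two cliques joined by a matching}\label{sec:example}

Let $G$ consist of two cliques $X=\{x_1,\dots,x_k\}$ and $Y=\{y_1,\dots,y_k\}$ and the matching edges $x_jy_j$; here $n=2k$. Deleting fewer than $k$ vertices leaves some matching edge intact, so $G$ is $k$-connected. The pairs $\{x_j,y_j\}$ are $k$ disjoint CDSs, but we are after a method that does not look at the structure of $G$.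

The random coloring with $t$ colors fails. A color class that meets both cliques is connected only if it contains both ends of a matching edge, and this has probability at most $k/t^2$, which tends to $0$ when $t$ has order $k/\ln n$. Both ends of the edge must fall into the same small class by chance, and this is too much to ask.

The remedy is to leave only one end to chance. Put $q=1/(4t)$. Each vertex independently becomes a \emph{base} of class $i$ with probability $q$, a \emph{head} of class $i$ with probability $q$ (for each $i=1,\dots,t$), or a \emph{tail}, belonging to no class yet, with probability $\frac12$. Let $B_i$, $H_i$, $T$ be the corresponding sets. Declare $y_j$ to be the \emph{partner} of $x_j$, and let a tail join the class in which its partner is a head: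
\[
S_i=B_i\cup H_i\cup\{x_j\in T: y_j\in H_i\}.
\]
The sets $S_i$ are disjoint, since $y_j$ is a head of at most one class. For fixed $i$ the events ``$x_j\in T$ and $y_j\in H_i$'' are independent and have probability $q/2$, rather than order $q^2$. If one of them occurs, then $S_i$ contains $x_j$ and $y_j$ and is a CDS. The probability that this fails for some class is at most $t(1-q/2)^k\le te^{-k/(8t)}$, which is at most $t/n<1$ when $t\le k/(8\ln n)$.

In a general graph the bases dominate, and the components of $G[B_i]$ are the pieces to be connected. Which vertices are useful for this depends on $B_i$; the heads are a second sample, drawn after the pieces are known. Three difficulties appear that the example hides.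

\emph{One partner must serve all cuts.} A tail has at least $k$ neighbors, and typically some of them are heads of every class. If we offered it to all these classes, it would be wanted $t$ times, whereas in the example only about $kq$ tails, a constant times $\ln n$, join the two sides of a class. If instead each vertex has at most one partner per class, a tail is wanted by class $i$ only when its partner happens to be a head of class $i$, which gives about $tq$ classes on average, a constant. But the single partner must be chosen so that every way of splitting the pieces into two groups is crossed by many pairs. Section~\ref{sec:fractional} finds a fractional choice; Section~\ref{sec:rounding} rounds it.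

\emph{There are exponentially many cuts}, and each fails with probability only polynomially small in $n$. Section~\ref{sec:tools} provides the substitutes for the union bound.

\emph{A tail may still be wanted by several classes}, because its partners for different classes differ. This is settled by matroid union, and we begin with it, since it tells us what has to be proved about a single class.

\section{Reduction to one class}\label{sec:reduction}

\subsection*{Parameters}
The set $V=V(G)$ is a CDS because $G$ is connected, and $\max\{1,\lfloor x\rfloor\}\ge x/2$ for $x\ge0$. So in Sections~\ref{sec:reduction}--\ref{sec:rounding} we assume that $G$ is $k$-connected with $k\ge2^{20}\ln n$, and we put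
\[
t=\Big\lfloor\frac k{2^{20}\ln n}\Big\rfloor\ge1,\qquad q=\frac1{4t},\qquad m=40\lceil\ln n\rceil,\qquad \rho=2\lceil\log_{4/3}n\rceil .
\]
We have to find $t$ disjoint CDSs. The number $m$ is the edge-connectivity that we shall demand of each class, and $\rho$ is a number of sampling rounds used from Section~\ref{sec:tools} on. We have
\begin{equation}\label{eq:param}
q\le\tfrac14,\qquad kq\ge2^{18}\ln n,\qquad m\ge560,\qquad 2^m\le n^{30},\qquad 8^{\rho/2}\le n^8 .
\end{equation}
The first two inequalities follow from $1\le t\le k/(2^{20}\ln n)$. Next, $n>k\ge2^{20}\ln2>2^{19}$, so $\ln n>13$ and $m\ge40\cdot14$. Further $2^m\le2^{40}n^{40\ln2}\le2^{40}n^{27.73}$ and $2^{40}\le n^{2.27}$, as $19\cdot2.27>40$. Finally $8^{\rho/2}\le8n^{\ln8/\ln(4/3)}\le8n^{7.24}$ and $8\le n^{0.76}$.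

\subsection*{Disjoint spanning trees on a shared set of edges}
A \emph{matroid} on a finite set $T$ is a nonempty family of subsets of $T$, called independent, which is closed under taking subsets and in which, for independent $I,J$ with $|I|<|J|$, the set $I\cup\{e\}$ is independent for some $e\in J\setminus I$. The \emph{rank} $r(Y)$ is the largest size of an independent subset of $Y$, and a \emph{base} is an independent set of size $r(T)$. The edge sets of forests in a multigraph $\Gamma$ form the \emph{graphic matroid}; the rank of an edge set $Y$ is $|V(\Gamma)|$ minus the number of components of $(V(\Gamma),Y)$, and if $\Gamma$ is connected the bases are the spanning trees. Edmonds' \emph{matroid union theorem} states that for matroids $M_1,\dots,M_t$ on $T$ with rank functions $r_i$,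
\begin{equation}\label{eq:union}
\max\{|I_1\cup\dots\cup I_t| : I_i\text{ independent in }M_i\}=\min_{Y\subseteq T}\Big(|Y|+\sum_{i=1}^t r_i(T\setminus Y)\Big).
\end{equation}
A \emph{cut} of a multigraph is a partition of its vertex set into two nonempty parts, and the edges of the cut are those with one end in each part.

\begin{lemma}\label{lem:trees}
Let $\Gamma_1,\dots,\Gamma_t$ be multigraphs whose edge sets $N_1,\dots,N_t$ are subsets of one finite set $T$. Suppose that every cut of every $\Gamma_i$ has at least $m$ edges and that every element of $T$ lies in at most $m/2$ of the sets $N_i$. Then there are pairwise disjoint sets $R_i\subseteq N_i$ such that $R_i$ is the edge set of a spanning tree of $\Gamma_i$.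
\end{lemma}

\begin{proof}
Each $\Gamma_i$ is connected, since no cut is empty. Let $M_i$ be the matroid on $T$ whose independent sets are the edge sets of forests of $\Gamma_i$. Fix $Y\subseteq T$ and let $\kappa_i$ be the number of components of $\Gamma_i$ after deleting the edges in $Y$. Then $r_i(T)-r_i(T\setminus Y)=\kappa_i-1$. If $\kappa_i\ge2$, then at least $m$ edges of $\Gamma_i$ leave each of these components, all such edges lie in $Y\cap N_i$, and each edge leaves at most two components; so $\kappa_im\le2|Y\cap N_i|$. In all cases $\kappa_i-1\le\frac2m|Y\cap N_i|$, and therefore
\[
\sum_i\big(r_i(T)-r_i(T\setminus Y)\big)\le\frac2m\sum_i|Y\cap N_i|=\frac2m\sum_{v\in Y}\#\{i:v\in N_i\}\le|Y| .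
\]
So the minimum in \eqref{eq:union} is at least $\sum_ir_i(T)$, and there are independent sets $R_i$ with $|\bigcup_iR_i|\ge\sum_ir_i(T)\ge\sum_i|R_i|$. This forces the $R_i$ to be disjoint and to have size $r_i(T)$.
\end{proof}

\subsection*{The connector graph of a class}
Call $B\subseteq V$ \emph{good} if every vertex of $G$ has a neighbor in $B$. For a good set $B$, the components of $G[B]$ are called \emph{blocks}, $\mathcal A$ is the set of blocks, and $U=V\setminus B$. For $u\in U$ let $L(u)\ne\emptyset$ be the set of blocks that contain a neighbor of $u$, and fix one block $a(u)\in L(u)$, the \emph{anchor} of $u$. A \emph{partner map} is a map $\sigma:U\to U\cup\{\bot\}$ such that $v\sigma(v)$ is an edge of $G$ whenever $\sigma(v)\ne\bot$; the value $\bot$ means ``no partner''.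

Given a partner map $\sigma$ and disjoint sets $H,T\subseteq U$, the \emph{connector graph} $\Gamma(B,\sigma,H,T)$ is the following multigraph. Its vertices are the components of $G[B\cup H]$. Its edge set is $\{v\in T:\sigma(v)\in H\}$, and the edge $v$ joins the component containing the block $a(v)$ to the component containing $\sigma(v)$; it may be a loop. The vertex $v$ of $G$ has a neighbor in each of these two components, so adding it to $B\cup H$ does join them.

\begin{proposition}\label{prop:one}
For every good set $B$ there is a partner map $\sigma$ with the following property. Let each vertex of $U$ independently be put into $H$ with probability $\frac q{1-q}$, into $T$ with probability $\frac{1}{2(1-q)}$, and into neither set otherwise. Then with probability at least $1-n^{-80}$ every cut of $\Gamma(B,\sigma,H,T)$ has at least $m$ edges.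
\end{proposition}

The point is that $\sigma$ depends on $B$ alone and not on $H$. This is what keeps the number of classes that want a given tail small.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:one}]
Give each vertex independently the role base~$i$ with probability $q$, head~$i$ with probability $q$ ($i=1,\dots,t$), or tail with probability $1-2tq=\frac12$, and let $B_i,H_i,T$ be the resulting sets. For every good set fix anchors and a partner map as in Proposition~\ref{prop:one}. If $B_i$ is good, let $a_i,\sigma_i$ be these maps for $B=B_i$, extend $\sigma_i$ by $\sigma_i(v)=\bot$ for $v\in B_i$, and let $\Gamma_i=\Gamma(B_i,\sigma_i,H_i,T)$. If $B_i$ is not good, let $\sigma_i\equiv\bot$. Consider three events.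
\begin{itemize}
\item[(a)] Every $B_i$ is good.
\item[(b)] For every $i$ with $B_i$ good, every cut of $\Gamma_i$ has at least $m$ edges.
\item[(c)] For every vertex $v$, the \emph{load} $\ell(v)=\#\{i:\sigma_i(v)\in H_i\}$ is at most $m/2$.
\end{itemize}

Since all degrees are at least $k$, event (a) fails with probability at most $nt(1-q)^k\le n^2e^{-kq}\le n^{-100}$, by \eqref{eq:param}.

Conditioned on $B_i=B$, the roles of the vertices outside $B$ are independent, and such a vertex is in $H_i$ with probability $\frac q{1-q}$ and in $T$ with probability $\frac{1/2}{1-q}$. By Proposition~\ref{prop:one}, event (b) fails with probability at most $tn^{-80}\le n^{-79}$.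

For (c) we use the Chernoff bound: if $X_1,X_2,\dots$ are independent $0/1$ variables whose sum has mean at most $\mu$, then $\mathbb P(\sum_jX_j\ge x)\le(e\mu/x)^x$ for $x>\mu$. Condition on $B_1,\dots,B_t$. This determines all $\sigma_i$. The vertices outside $\bigcup_jB_j$ have independent roles, and each is in $H_i$ with probability $q/(1-tq)=\frac43q$. Fix $v$, and for each vertex $h$ let $X_h=1$ if $h\in H_i$ for some $i$ with $\sigma_i(v)=h$, and $X_h=0$ otherwise. A vertex $h$ lies in at most one $H_i$, so $\ell(v)=\sum_hX_h$. The variable $X_h$ depends only on the role of $h$, so the $X_h$ are independent, and $\mathbb E\,\ell(v)=\sum_i\mathbb P(\sigma_i(v)\in H_i)\le t\cdot\frac43q=\frac13$. Since $m\ge560$ we have $\frac{2e}{3m}\le e^{-5}$, and $m/2\ge20\ln n$, so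
\[
\mathbb P\big(\ell(v)>m/2\big)\le\Big(\frac{2e}{3m}\Big)^{m/2}\le n^{-100}.
\]
Hence (c) fails with probability at most $n^{-99}$.

The three failure probabilities sum to less than $1$; fix an outcome satisfying (a)--(c). The edge set of $\Gamma_i$ is $N_i=\{v\in T:\sigma_i(v)\in H_i\}$, and $v\in T$ lies in exactly $\ell(v)$ of these sets. Lemma~\ref{lem:trees} gives disjoint sets $R_i\subseteq T$ forming spanning trees of the $\Gamma_i$. Let $S_i=B_i\cup H_i\cup R_i$. These $t$ sets are pairwise disjoint, and $S_i$ is dominating because $B_i$ is good. Each $v\in R_i$ is adjacent in $G$ to a vertex of the block $a_i(v)$ and to $\sigma_i(v)$, that is, to both components of $G[B_i\cup H_i]$ that it joins in $\Gamma_i$. As $R_i$ is a spanning tree of $\Gamma_i$, the graph $G[S_i]$ is connected.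
\end{proof}

\section{Fractional partners}\label{sec:fractional}

Fix a good set $B$ for this and the next two sections. If there is only one block, then $G[B\cup H]$ is connected for every $H$, since every vertex of $H$ has a neighbor in $B$; the connector graph has no cuts and Proposition~\ref{prop:one} holds with $\sigma\equiv\bot$. So let $|\mathcal A|\ge2$.

From now on a \emph{cut} is a set of blocks $A$ with $\emptyset\ne A\subsetneq\mathcal A$; its \emph{sides} are $A$ and $A^c=\mathcal A\setminus A$. A set $E\subseteq\mathcal A$ \emph{crosses} $A$ if it meets both sides. There are two ways in which a head can help to connect the sides (Figure~\ref{fig:bridge}). A vertex $h\in U$ \emph{splits} $A$ if $L(h)$ crosses $A$; then $h$ alone joins the two sides. An ordered pair $(v,h)$ of adjacent vertices of $U$ \emph{bridges} $A$ if $h$ does not split $A$ and the block $a(v)$ lies on the side not containing $L(h)$; then $h$ and $v$ together join the two sides.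

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x/\j in {0/1,2.4/2,5.6/3,8/4}{
  \draw[fill=gray!20] (\x,0) ellipse (0.85 and 0.4);
  \node at (\x,0) {$X_{\j}$};}
\draw[dashed] (4,-0.7)--(4,1.9);
\draw (0.3,0.37)--(1.8,1.3)--(2.3,0.4);
\draw (5.8,0.39)--(6.6,1.3)--(7.7,0.37);
\draw[very thick] (1.8,1.3)--(6.6,1.3);
\draw (2.9,-0.32)--(4,-1.1)--(5.1,-0.32);
\fill (1.8,1.3) circle (2pt) node[above] {$v$};
\fill (6.6,1.3) circle (2pt) node[above] {$h$};
\fill (4,-1.1) circle (2pt) node[below] {$h'$};
\end{tikzpicture}
\caption{Four blocks (components of $G[B]$) and the cut $A=\{X_1,X_2\}$, drawn dashed. The vertex $h'$ has neighbors in blocks on both sides, so it splits $A$. The vertex $h$ has neighbors only in $X_3$ and $X_4$; together with its neighbor $v$, whose anchor is $X_1$ or $X_2$, it bridges $A$.}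
\label{fig:bridge}
\end{figure}

\subsection*{One cut}
For $A\subseteq\mathcal A$ let $U_A=\{u\in U:L(u)\subseteq A\}$. For a cut $A$ let $U_\times(A)$ be the set of vertices that split $A$; since every $L(u)$ is nonempty, $U$ is the disjoint union of $U_A$, $U_{A^c}$ and $U_\times(A)$. Let $\nu(A)$ be the maximum size of a matching in the bipartite graph formed by the edges of $G$ between $U_A$ and $U_{A^c}$. Each of these edges bridges $A$, in either order. The next lemma is, apart from the bound on the minimum degree, the only place where $k$-connectivity is used.

\begin{lemma}\label{lem:konig}
For every cut $A$ we have $|U_\times(A)|+\nu(A)\ge k$.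
\end{lemma}

\begin{proof}
By K\"onig's theorem (in a bipartite graph the maximum size of a matching equals the minimum size of a set of vertices meeting all edges) there is a set $Q$ of $\nu(A)$ vertices meeting all edges between $U_A$ and $U_{A^c}$. The vertices of $G-(Q\cup U_\times(A))$ fall into two parts: the blocks in $A$ together with $U_A\setminus Q$, and the blocks in $A^c$ together with $U_{A^c}\setminus Q$. Both parts are nonempty, since they contain blocks. No edge joins them: distinct blocks are nonadjacent, a vertex of $U_A$ has no neighbor in a block of $A^c$ and vice versa, and the edges between $U_A$ and $U_{A^c}$ meet $Q$. So $|Q\cup U_\times(A)|\ge k$.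
\end{proof}

Thus each cut by itself is served by $k$ different potential heads. But the matchings for different cuts may give the same vertex $v$ different partners, and only one is allowed. We first relax the choice of a partner to a fractional one.

\subsection*{The value of a cut}
Let $\mathcal P$ be the set of all vectors $y=(y_{vh})$, indexed by the ordered pairs $(v,h)$ of adjacent vertices of $U$, with $y\ge0$ and $\sum_hy_{vh}\le1$ for each $v$. It is a compact convex set, and $y_{vh}$ will be the probability that $v$ chooses $h$ as its partner. For $y\in\mathcal P$, a cut $A$ and $h\in U$ put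
\[
z_h(A)=\sum_{v:\,(v,h)\text{ bridges }A}y_{vh},\qquad
f_h(A)=\begin{cases}1&\text{if }h\text{ splits }A,\\ \min(1,z_h(A))&\text{otherwise,}\end{cases}\qquad
g_y(A)=\sum_{h\in U}f_h(A).
\]
The truncation at $1$ matters. If all the weight bridging $A$ pointed to a single vertex $h$, then $A$ would receive nothing unless $h$ became a head, which has probability only about $q$. The value $g_y(A)$ measures the number of \emph{different} vertices that would help as heads. The definitions do not distinguish the two sides, so $f_h(A)=f_h(A^c)$. Moreover $f_h$ is submodular.

\begin{lemma}\label{lem:submod}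
If $A$, $A'$, $A\cap A'$, $A\cup A'$ are cuts, then $f_h(A)+f_h(A')\ge f_h(A\cap A')+f_h(A\cup A')$ for all $h\in U$ and $y\in\mathcal P$. Consequently the same inequality holds for $g_y$.
\end{lemma}

\begin{proof}
Write $L=L(h)$, $\varphi(x)=\min(1,x)$, and for $X\subseteq\mathcal A$ let $w(X)$ be the sum of $y_{vh}$ over the neighbors $v\in U$ of $h$ with $a(v)\in X$. Then $w$ is monotone, $w(X)+w(X')=w(X\cap X')+w(X\cup X')$, and for a cut $X$,
\[
f_h(X)=\varphi(w(X))\ \text{ if }X\cap L=\emptyset,\qquad f_h(X)=\varphi(w(X^c))\ \text{ if }X\supseteq L,\qquad f_h(X)=1\ \text{ otherwise.}
\]
Up to exchanging $A$ and $A'$ there are the following cases.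

\emph{Both sets are disjoint from $L$.} So are $A\cap A'$ and $A\cup A'$. The numbers $w(A),w(A')$ lie between $w(A\cap A')$ and $w(A\cup A')$ and have the same sum as these, so concavity of $\varphi$ gives the inequality.

\emph{Both sets contain $L$.} Apply the previous case to $A^c$ and $A'^c$ and use the symmetry of $f_h$.

\emph{$A'\cap L=\emptyset$, and $A$ contains $L$.} Then $A\cap A'$ is disjoint from $L$ and $A\cup A'$ contains $L$, so $f_h(A\cap A')=\varphi(w(A\cap A'))\le\varphi(w(A'))=f_h(A')$ and $f_h(A\cup A')=\varphi(w((A\cup A')^c))\le\varphi(w(A^c))=f_h(A)$.

\emph{$A'\cap L=\emptyset$, and $h$ splits $A$.} As before $f_h(A\cap A')\le f_h(A')$, and $f_h(A\cup A')\le1=f_h(A)$.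

\emph{$A'\supseteq L$, and $h$ splits $A$.} Then $f_h(A\cup A')=\varphi(w((A\cup A')^c))\le\varphi(w(A'^c))=f_h(A')$, and $f_h(A\cap A')\le1=f_h(A)$.

\emph{$h$ splits both sets.} The left side is $2$, and $f_h\le1$.
\end{proof}

\subsection*{Laminar families of cuts}
A family of sets is \emph{laminar} if any two members are disjoint or one contains the other. For such a family of cuts the conflict between the matchings can be resolved. For each member $Z$ we let the vertices of $U_Z$ choose partners in $U_{Z^c}$. Disjoint members then do not compete for the same vertex $v$. For nested members $Z\subset Z'$, a partner outside $Z'$ is also outside $Z$, so $v$ should follow the largest member that uses it.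

\begin{example}\label{ex:three}
Take three cliques $X,Y,W$ of size $k$ with matching edges $x_jy_j$ and $y_jw_j$. Let $B$ contain at least two vertices of each clique and at most one vertex of each triple $x_j,y_j,w_j$. The blocks are the traces of $B$ on the cliques; call them $X',Y',W'$. The cuts $\{X'\}$, $\{Y'\}$, $\{X',Y'\}$ form a laminar family. Fix $j$ whose triple avoids $B$. For $\{X'\}$ we use the pair $(x_j,y_j)$, for $\{X',Y'\}$ the pair $(y_j,w_j)$, and for $\{Y'\}$ we may have used $(y_j,x_j)$. The vertex $y_j$ now has two proposals. Following the smaller set leaves $\{X',Y'\}$ without help from the index $j$; following the larger set gives $y_j$ the partner $w_j$, and $(y_j,w_j)$ still bridges $\{Y'\}$.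
\end{example}

The danger is that after such replacements several vertices used by $Z$ end up with the same partner, which then counts only once in $g_y(Z)$. To prevent this the matchings are built from the inside out, each inheriting from the previous ones. This costs a factor $2$, because the matchings are only maximal.

\begin{lemma}\label{lem:laminar}
For every laminar family $\mathcal Z$ of cuts there is $y\in\mathcal P$ with $g_y(Z)\ge k/2$ for all $Z\in\mathcal Z$.
\end{lemma}

\begin{proof}
For each $Z\in\mathcal Z$, in order of increasing size, we define a matching $M_Z$ of edges between $U_Z$ and $U_{Z^c}$, written as pairs $(v,h)$ with \emph{inner end} $v\in U_Z$ and \emph{outer end} $h\in U_{Z^c}$. The \emph{children} of $Z$ are the maximal members of $\mathcal Z$ properly contained in $Z$; they are pairwise disjoint. Take all pairs $(v,h)$ in the matchings of the children of $Z$ with $L(h)\cap Z=\emptyset$. These are edges between $U_Z$ and $U_{Z^c}$. Their inner ends are distinct, because an inner end $v$ coming from the child $Z'$ has $\emptyset\ne L(v)\subseteq Z'$. If an outer end occurs in several pairs, keep exactly one of them. Extend the resulting matching, by adding pairs only,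 to a matching $M_Z$ that is maximal under inclusion. The $2|M_Z|$ ends of $M_Z$ meet every edge between $U_Z$ and $U_{Z^c}$, so $|M_Z|\ge\nu(Z)/2$.

The sets $Z$ for which a given vertex $v$ is an inner end of $M_Z$ all contain $L(v)\neq\emptyset$, so they form a chain. If there are any, let $\operatorname{top}(v)$ be the largest and let $h_v$ be the vertex matched to $v$ in $M_{\operatorname{top}(v)}$. Put $y_{vh_v}=1$ for these $v$, and let all other coordinates be $0$. Then $y\in\mathcal P$.

Fix $Z\in\mathcal Z$. If $v$ is an inner end of $M_Z$, then $\operatorname{top}(v)\supseteq Z$ and $L(h_v)\cap\operatorname{top}(v)=\emptyset$, so $h_v\in U_{Z^c}$. As $a(v)\in Z$, the pair $(v,h_v)$ bridges $Z$ and $f_{h_v}(Z)=1$. We claim that the vertices $h_v$, for $v$ an inner end of $M_Z$, are distinct. Then, as they do not split $Z$, Lemma~\ref{lem:konig} gives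
\[
g_y(Z)\ge|M_Z|+|U_\times(Z)|\ge\tfrac12\nu(Z)+|U_\times(Z)|\ge\tfrac k2 .
\]

To prove the claim, let $Z=W_0\subset W_1\subset\cdots$ be the members of $\mathcal Z$ containing $Z$; each $W_j$ is a child of $W_{j+1}$. The construction gives the following rule.
\begin{itemize}
\item[$(*)$] If $(u,h)\in M_{W_j}$ and $L(h)\cap W_{j+1}=\emptyset$, then $(u',h)\in M_{W_{j+1}}$ for some $u'$, where either $u'=u$, or $u'$ comes from another child of $W_{j+1}$ and hence $L(u')\cap W_j=\emptyset$.
\end{itemize}
Suppose that $v\ne v'$ are inner ends of $M_Z$ with $h_v=h_{v'}=h$, and let $\operatorname{top}(v)=W_\alpha$, $\operatorname{top}(v')=W_\beta$ with $\alpha\le\beta$. Since $M_{W_\alpha}$ is a matching, $\alpha<\beta$. We have $L(h)\cap W_\beta=\emptyset$, so by $(*)$ the vertex $h$ is an outer end of $M_{W_j}$ for all $\alpha\le j\le\beta$; let $u_j$ be the vertex matched to it, so $u_\alpha=v$ and $u_\beta=v'$. Now $u_{\alpha+1}\ne v$, because $v$ is not an inner end of $M_{W_{\alpha+1}}$. By $(*)$, $L(u_{\alpha+1})$ is disjoint from $W_\alpha\supseteq Z$. In each later step either $u_{j+1}=u_j$ or $L(u_{j+1})$ is disjoint from $W_j\supseteq Z$. By induction $L(u_\beta)\cap Z=\emptyset$, which contradicts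 $\emptyset\ne L(v')\subseteq Z$.
\end{proof}

\subsection*{All cuts}
To pass from laminar families to all cuts, view the problem as a game in which one player chooses $y$ and the other chooses a cut. By minimax it is enough to answer every probability distribution on cuts, and by submodularity the hardest distributions have laminar support. We use Sion's minimax theorem: if $\mathcal X,\mathcal Y$ are nonempty compact convex subsets of Euclidean spaces and $\Phi:\mathcal X\times\mathcal Y\to\mathbb R$ is continuous, concave in the first and convex in the second variable, then $\max_x\min_{x'}\Phi(x,x')=\min_{x'}\max_x\Phi(x,x')$.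

\begin{lemma}\label{lem:frac}
There is $y\in\mathcal P$ with $g_y(A)\ge k/2$ for every cut $A$.
\end{lemma}

\begin{proof}
Fix a block $r$ and let $\mathcal C$ be the family of nonempty subsets of $\mathcal A\setminus\{r\}$. Of the two sides of a cut one belongs to $\mathcal C$, so by symmetry it suffices to treat $A\in\mathcal C$. For a probability measure $\mu$ on $\mathcal C$ let $\Phi(y,\mu)=\sum_{A\in\mathcal C}\mu(A)g_y(A)$. This is linear in $\mu$, and continuous and concave in $y$, since each $f_h(A)$ is a constant or the minimum of two affine functions of $y$. As $\min_\mu\Phi(y,\mu)=\min_{A\in\mathcal C}g_y(A)$, Sion's theorem shows that it suffices to find, for each $\mu$, some $y\in\mathcal P$ with $\Phi(y,\mu)\ge k/2$.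

Fix $\mu$ and let $\mathcal M$ be the set of probability measures $\mu'$ on $\mathcal C$ with $\Phi(y,\mu')\le\Phi(y,\mu)$ for all $y\in\mathcal P$. It contains $\mu$ and is compact, being the intersection of a simplex with closed half-spaces. Choose $\mu'\in\mathcal M$ maximizing $\sum_A\mu'(A)|A|^2$. Suppose that $A,A'$ have positive measure and $A\cap A'$, $A\setminus A'$, $A'\setminus A$ are all nonempty. The sets $A\cap A'$ and $A\cup A'$ are nonempty and avoid $r$, so they lie in $\mathcal C$; this is the purpose of $r$. Remove mass $\delta=\min(\mu'(A),\mu'(A'))$ from each of $A,A'$ and add mass $\delta$ to each of $A\cap A'$, $A\cup A'$. By Lemma~\ref{lem:submod} no value $\Phi(y,\cdot)$ increases, so the new measure is in $\mathcal M$. The objective increases by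
\[
\delta\big(|A\cap A'|^2+|A\cup A'|^2-|A|^2-|A'|^2\big)=2\delta\,|A\setminus A'|\,|A'\setminus A|>0,
\]
a contradiction. So the support of $\mu'$ is laminar, and the vector $y$ from Lemma~\ref{lem:laminar} satisfies $\Phi(y,\mu)\ge\Phi(y,\mu')\ge k/2$.
\end{proof}

\section{Exponentially many cuts}\label{sec:tools}

A \emph{hypergraph} on $\mathcal A$ is a family of subsets of $\mathcal A$. Its \emph{components} are the classes of the finest partition of $\mathcal A$ such that each member of the family lies in one class. It is \emph{disconnected} if it has more than one component, equivalently, if some cut is crossed by none of its members; otherwise it is \emph{connected}. We need to show that in various random structures \emph{every} cut is crossed \emph{many} times. The strategy has two parts: prove that a randomly thinned version of the structure is connected with very high probability, and deduce that no cut was poorly crossed before the thinning.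

The second part is one line. Let the event $\mathcal F$ be determined by a random variable $\xi$ with finitely many values, and let $\mathcal D$ be an event with $\mathbb P(\mathcal D\mid\xi)\ge\gamma>0$ whenever $\mathcal F$ holds. Then $\mathbb P(\mathcal D)\ge\mathbb P(\mathcal D\cap\mathcal F)\ge\gamma\,\mathbb P(\mathcal F)$, that is,
\begin{equation}\label{eq:thin}
\mathbb P(\mathcal F)\le\mathbb P(\mathcal D)/\gamma .
\end{equation}
Below, $\mathcal F$ says that some cut is crossed few times, $\mathcal D$ says that the thinned structure is disconnected, and $\gamma$ bounds the chance that the thinning destroys the few crossings.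

For the first part we have two tools. The first applies to hypergraphs generated in independent rounds. It only ever looks at the at most $n$ cuts given by the current components, so it loses a polynomial factor instead of an exponential one.

\begin{lemma}\label{lem:rounds}
Let $\mathcal E_1,\dots,\mathcal E_\rho$ be independent random hypergraphs on $\mathcal A$, where $2\le|\mathcal A|\le n$. Suppose that for every cut $A$ and every $j$, the probability that no member of $\mathcal E_j$ crosses $A$ is at most $\delta$. Then $\bigcup_j\mathcal E_j$ is disconnected with probability at most $(8\delta)^{\rho/2}\le n^8\delta^{\rho/2}$.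
\end{lemma}

\begin{proof}
Let $N_j$ be the number of components of $\mathcal E_1\cup\dots\cup\mathcal E_j$, with $N_0=|\mathcal A|$. Condition on the first $j-1$ rounds and suppose $N_{j-1}\ge2$. Each current component is a cut; let $I$ be the number of them crossed by no member of $\mathcal E_j$, so that $I$ has conditional mean at most $\delta N_{j-1}$. A crossed component is merged with another one. So the number $s$ of new components consisting of a single old component is at most $I$, and $N_j\le s+(N_{j-1}-s)/2\le(N_{j-1}+I)/2$. Call round $j$ \emph{bad} if $N_{j-1}\ge2$ and $I\ge N_{j-1}/2$. By Markov's inequality it is bad with conditional probability at most $2\delta$, whatever happened before. If $N_{j-1}\ge2$ and round $j$ is not bad, then $N_j\le\frac34N_{j-1}$.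

Suppose $N_\rho\ge2$. If $g$ rounds are not bad, then $2\le n(3/4)^g$, so $g<\log_{4/3}n\le\rho/2$, and at least $\rho/2$ rounds are bad. A fixed set of $\rho/2$ rounds is entirely bad with probability at most $(2\delta)^{\rho/2}$, and there are at most $2^\rho$ such sets. This gives $(8\delta)^{\rho/2}$, and $8^{\rho/2}\le n^8$ by \eqref{eq:param}.
\end{proof}

The second tool is Karger's cut counting bound for graphs, which makes the union bound work after all. A \emph{weighted graph} is a multigraph with nonnegative real edge weights; the weight of a cut is the total weight of its edges.

\begin{lemma}\label{lem:karger}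
Consider a weighted graph on $N\ge2$ vertices with minimum cut weight $\lambda>0$.
\begin{itemize}
\item[(i)] For every real $\alpha\ge1$, at most $N^{3\alpha}$ cuts have weight at most $\alpha\lambda$.
\item[(ii)] If $N\le n$ and $\lambda\ge12\ln n$, then the cut weights $w_1,w_2,\dots$ satisfy $\sum_je^{-w_j}\le2e^{-\lambda/2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $s=\lceil2\alpha\rceil\ge2$. If $N\le s$, there are fewer than $2^{N-1}\le2^{s-1}\le2^{2\alpha}\le N^{3\alpha}$ cuts in total. Let $N>s$. Delete all loops and repeat the following until $s$ vertices remain: choose an edge with probability proportional to its weight, contract it, and delete the loops. Then output a uniformly random one of the $2^{s-1}-1$ cuts of the final graph, viewed as a cut of the original graph. When $\ell$ vertices are present, each of them defines a cut of the original graph, so the edges at it weigh at least $\lambda$, and the total weight is at least $\ell\lambda/2$. Fix a cut of weight at most $\alpha\lambda$. If none of its edges has been contracted so far, none is contracted in this step with probability at least $1-2\alpha/\ell\ge1-s/\ell$. So the fixed cut is output with probability at least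
\[
\frac1{2^{s-1}}\prod_{\ell=s+1}^N\frac{\ell-s}{\ell}=\frac1{2^{s-1}\binom Ns}\ge\frac{s!}{2^{s-1}N^s}\ge N^{-s}.
\]
Only one cut is output, so there are at most $N^s\le N^{2\alpha+1}\le N^{3\alpha}$ such cuts.

(ii) Order the weights so that $\lambda=w_1\le w_2\le\cdots$. Part (i) with $\alpha=w_j/\lambda$ gives $j\le n^{3w_j/\lambda}$, that is, $w_j\ge\lambda\ln j/(3\ln n)\ge4\ln j$. Hence $e^{-w_j}\le e^{-\lambda/2}e^{-w_j/2}\le e^{-\lambda/2}j^{-2}$, and $\sum_jj^{-2}<2$.
\end{proof}

\section{Rounding, and the proof of Proposition~\ref{prop:one}}\label{sec:rounding}

Fix $y$ as in Lemma~\ref{lem:frac}. For a partner map $\sigma$, a set $D\subseteq U$ of available vertices and $h\in U$, let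
\[
E_h^D=L(h)\cup\{a(v):v\in D,\ \sigma(v)=h\}.
\]
These are the blocks that $h$ and the available vertices pointing to $h$ tie together. Say that $v$ \emph{bridges} $A$ if $\sigma(v)\ne\bot$ and the pair $(v,\sigma(v))$ bridges $A$. If $h$ does not split $A$, then $L(h)$ lies on one side, and $E_h^D$ crosses $A$ exactly when it contains an anchor on the other side. Thus
\begin{equation}\label{eq:cross}
E_h^D\text{ crosses }A\iff h\text{ splits }A\text{, or some }v\in D\text{ with }\sigma(v)=h\text{ bridges }A .
\end{equation}

We want a partner map for which every cut is crossed by $E_h^D$ for order $k$ vertices $h$, when $D$ is a random set of constant density. We choose $\sigma(v)=h$ with probability $y_{vh}$. By \eqref{eq:thin} it suffices to show that $\{E_h^D\}_{h\in K}$ is very likely connected for a random set $K$ of constant density. The sets $E_h^D$ are not independent over $h$, since each $v$ has only one partner, so Lemma~\ref{lem:rounds} cannot be applied to them by sampling the vertices $h$. But once $K$ is revealed and the sets $L(h)$, $h\in K$, are contracted, each $v$ contributes at most one ordinary edge, independently of the others, and Lemma~\ref{lem:karger} applies, provided all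 cuts still have large value when only $h\in K$ are counted. We prove this proviso first. Let
\[
\theta=1-(1-1/\rho)^\rho .
\]
Since $\frac14\le(1-1/\rho)^\rho<\frac1e$ for $\rho\ge2$, we have $\theta>\frac12$ and $1-\theta\ge\frac14$.

\begin{lemma}\label{lem:sampleheads}
Let $K\subseteq U$ contain each vertex independently with probability $\theta$. Then the probability that $\sum_{h\in K}f_h(A)<k/64$ for some cut $A$ is at most $n^8e^{-k/32}$.
\end{lemma}

\begin{proof}
We build an auxiliary random hypergraph in $\rho$ independent rounds. In each round, each $h\in U$ is \emph{included} independently with probability $1/\rho$. When included, it draws a fresh random set $J$ containing each neighbor $v\in U$ of $h$ independently with probability $1-e^{-y_{vh}}$, tosses a fresh fair coin, and on a win adds the hyperedge $L(h)\cup\{a(v):v\in J\}$. The set $L(h)\cup\{a(v):v\in J\}$ crosses a cut $A$ with probability $c_h(A)$, where $c_h(A)=1$ if $h$ splits $A$ and $c_h(A)=1-e^{-z_h(A)}$ otherwise. For $z\ge0$ we have $\frac12\min(1,z)\le1-e^{-z}\le\min(1,z)$; the lower bound holds by concavity on $[0,1]$, monotonicity, and $1-e^{-1}>\frac12$. So $\frac12f_h(A)\le c_h(A)\le f_h(A)$.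

In one round no added hyperedge crosses $A$ with probability
\[
\prod_{h\in U}\Big(1-\frac{c_h(A)}{2\rho}\Big)\le e^{-g_y(A)/(4\rho)}\le e^{-k/(8\rho)} .
\]
By Lemma~\ref{lem:rounds}, the event $\mathcal D$ that the union of all rounds is disconnected has probability at most $n^8e^{-k/16}$.

The set $K$ of vertices included at least once has the required distribution. Let $\mathcal F$ be the event in the lemma. Condition on a $K$ for which $\mathcal F$ holds, witnessed by the cut $A$. The numbers $j_h\ge1$ of inclusions of the vertices $h\in K$ are independent, each with mean $1/\theta\le2$. By Jensen's inequality for the convex function $x\mapsto b^x$ with $b=1-c_h(A)/2\in[\frac12,1]$, the vertex $h$ never adds a hyperedge crossing $A$ with probability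
\[
\mathbb E\,b^{\,j_h}\ge b^{2}\ge\big(1-\tfrac12f_h(A)\big)^2\ge4^{-f_h(A)};
\]
the last step uses $2^{-x}\le1-\frac x2$ on $[0,1]$, which holds by convexity, with equality at both ends. (The coin is there to make this bound true when $h$ splits $A$.) These events are independent over $h\in K$, so $\mathbb P(\mathcal D\mid K)\ge4^{-k/64}$. By \eqref{eq:thin}, $\mathbb P(\mathcal F)\le4^{k/64}n^8e^{-k/16}\le n^8e^{-k/32}$, because $\ln4\le2$.
\end{proof}

\begin{lemma}\label{lem:round}
Let $d\in[\frac14,\frac12]$. There is a partner map $\sigma$ such that, if $D\subseteq U$ contains each vertex independently with probability $d$, then with probability at least $1-n^9e^{-k/2000}$ every cut is crossed by $E_h^D$ for at least $k/1024$ vertices $h\in U$.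
\end{lemma}

\begin{proof}
Choose $\sigma$ at random: independently for each $v\in U$, let $\sigma(v)=h$ with probability $y_{vh}$ and $\sigma(v)=\bot$ with the remaining probability. Let $\sigma$, $D$, and a set $K$ as in Lemma~\ref{lem:sampleheads} be independent, and let $\mathcal D$ be the event that $\{E_h^D\}_{h\in K}$ is disconnected.

\emph{Step 1: $\mathbb P(\mathcal D)\le n^9e^{-k/512}$.} Condition on a set $K$ with $\sum_{h\in K}f_h(A)\ge k/64$ for all cuts $A$; by Lemma~\ref{lem:sampleheads} the other sets $K$ have total probability at most $n^8e^{-k/32}$. Let $\mathcal A_K$ be the set of components of the hypergraph $\{L(h)\}_{h\in K}$. A cut crossed by no $E_h^D$ with $h\in K$ is crossed by no such $L(h)$, so it is a union of members of $\mathcal A_K$. If $|\mathcal A_K|=1$ there is no such cut. Otherwise form a weighted graph on $\mathcal A_K$: for each $h\in K$ and each neighbor $v\in U$ of $h$, put an edge of weight $d\,y_{vh}$ between the component containing $a(v)$ and the component containing $L(h)$. Let $A$ be a cut that is a union of members of $\mathcal A_K$. No $h\in K$ splits $A$, so the corresponding cut of the weighted graph has weight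
\[
w(A)=d\sum_{h\in K}z_h(A)\ge d\sum_{h\in K}f_h(A)\ge\frac14\cdot\frac k{64}=\frac k{256}\ge12\ln n .
\]
Let $p_v$ be the probability that $v\in D$, $\sigma(v)\in K$ and $v$ bridges $A$. These events are independent over $v$, and $p_v$ is the sum of $d\,y_{vh}$ over the $h\in K$ for which $(v,h)$ bridges $A$, so $\sum_vp_v=w(A)$. By \eqref{eq:cross}, no $E_h^D$ with $h\in K$ crosses $A$ with probability $\prod_v(1-p_v)\le e^{-w(A)}$. Crossing $A$ is the same as crossing $A^c$, so we sum over the cuts of the weighted graph, and Lemma~\ref{lem:karger}(ii) gives $\mathbb P(\mathcal D\mid K)\le2e^{-k/512}$. Altogether $\mathbb P(\mathcal D)\le n^8e^{-k/32}+2e^{-k/512}\le(n^8+2)e^{-k/512}\le n^9e^{-k/512}$.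

\emph{Step 2.} Let $\mathcal F$ be the event, determined by $(\sigma,D)$, that for some cut $A$ the set $O=\{h\in U:E_h^D\text{ crosses }A\}$ has fewer than $k/1024$ elements. In that case $K\cap O=\emptyset$ with probability $(1-\theta)^{|O|}\ge4^{-k/1024}$, and then $\mathcal D$ holds. By \eqref{eq:thin},
\[
\mathbb P(\mathcal F)\le4^{k/1024}n^9e^{-k/512}=n^9e^{-(2-\ln4)k/1024}\le n^9e^{-k/2000},
\]
as $2-\ln4>0.6>1024/2000$. This probability is an average over $\sigma$, so some fixed $\sigma$ does at least as well.
\end{proof}

It remains to replace ``all $h\in U$'' by the heads and $D$ by the tails. The obstacle is that $H$ and $T$ are disjoint, hence dependent, while Lemma~\ref{lem:round} is useful only for a set $D$ independent of $H$. We therefore let $D$ consist of some tails and some heads. A head $v$ whose partner is also a head lies in the same component of $G[B\cup H]$ as its partner, so the extra elements of $D$ never bridge a cut of the connector graph. We also thin the tails by fair coins, to apply \eqref{eq:thin} a third time.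

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Let $d=\frac1{4(1-2q)}$, which lies in $[\frac14,\frac12]$ as $q\le\frac14$, and let $\sigma$ be given by Lemma~\ref{lem:round}. Generate $H$ and $T$, and then $D\subseteq U$ using fresh independent coins: a vertex of $H$ joins $D$ with probability $d$, a vertex of $T$ with probability $\frac12$, and no other vertex joins. Given that a vertex of $U$ is not in $H$, it is in $T$ with probability $\frac{1/2}{1-2q}=2d$, hence in $D$ with probability $d$. So a vertex is in $D$ with probability $d$ whether or not it is in $H$, and different vertices behave independently: $D$ is independent of $H$ and has the distribution in Lemma~\ref{lem:round}. Let $\mathcal D$ be the event that $\{E_h^D\}_{h\in H}$ is disconnected.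

\emph{The probability of $\mathcal D$.} Condition on a set $D$ such that every cut is crossed by $E_h^D$ for at least $k/1024$ vertices $h$. The sets $E_h^D$ are now fixed, and $H$ still contains each vertex independently with probability $\frac q{1-q}$. Consider $\rho$ independent rounds, in each of which every $h\in U$ contributes $E_h^D$ independently with probability $q/\rho$. A given cut is not crossed in a given round with probability at most $(1-q/\rho)^{k/1024}\le e^{-kq/(1024\rho)}$. By Lemma~\ref{lem:rounds} and \eqref{eq:param}, the union of the rounds is disconnected with probability at most $n^8e^{-kq/2048}\le n^{8-128}$. The set $H'$ of vertices that contribute at least once contains each vertex independently with probability $q'\le q\le\frac q{1-q}$, so it has the distribution of a subset of $H$ obtained by keeping each element independently with probability $q'(1-q)/q$. Adding members to a connected hypergraph keeps it connected, so $\mathbb P(\mathcal D\mid D)\le n^{-120}$. Since $k/2000\ge500\ln n$, Lemma~\ref{lem:round} gives $\mathbb P(\mathcal D)\le n^{-491}+n^{-120}\le2n^{-120}$.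

\emph{From a small cut of $\Gamma$ to $\mathcal D$.} Let $\mathcal F$ be the event, determined by $(H,T)$, that $\Gamma=\Gamma(B,\sigma,H,T)$ has a cut with fewer than $m$ edges. Fix $(H,T)$ and such a cut, and let $A$ be the set of blocks contained in the components on one side of it. Every component of $G[B\cup H]$ contains a block, because every vertex of $H$ has a neighbor in $B$; so $A$ is a cut of $\mathcal A$, and blocks in the same component lie on the same side of $A$. For $h\in H$, all blocks of $L(h)$ lie in the component of $h$, so $h$ does not split $A$. Now let $v\in U$ bridge $A$ with $\sigma(v)\in H$. If $v$ were in $H$, then $a(v)$, $v$, $\sigma(v)$ and the blocks of $L(\sigma(v))$ would lie in one component, and $v$ would not bridge $A$; so $v\notin H$. If $v\in T$, then $v$ is an edge of $\Gamma$ between the component containing $a(v)$ and the component of $\sigma(v)$, which contains $L(\sigma(v))$, so it is an edge of the cut; there are fewer than $m$ such $v$. If $v\notin H\cup T$, then $v\notin D$. Hence with conditional probability at least $2^{-m}$ no such $v$ lies in $D$, and then by \eqref{eq:cross} no $E_h^D$ with $h\in H$ crosses $A$. By \eqref{eq:thin} and \eqref{eq:param},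 $\mathbb P(\mathcal F)\le2^m\,\mathbb P(\mathcal D)\le2n^{-90}\le n^{-80}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Note where the number of classes is limited. Sections~\ref{sec:fractional} and the two lemmas above work at the scale $k$ and do not involve $t$. The density $q=1/(4t)$ enters quantitatively twice: in domination, through $e^{-kq}$, and in the last proof, where $e^{-kq/2048}$ has to beat the factor $8^{\rho/2}2^m\le n^{38}$. Both require only that $kq$ be a large multiple of $\ln n$.

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]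
\emph{Lower bound.} A maximum of two numbers is at least their mean, so Theorem~\ref{thm:main} gives $F(n,k)\ge\frac12\big(1+k/(2^{21}\ln n)\big)\ge2^{-22}(1+k/\ln n)$.

\emph{Upper bound: reductions.} Let $\beta=\varepsilon/12$, and choose $n_\varepsilon$ so that all $n\ge n_\varepsilon$ satisfy
\[
\varepsilon n\ge6,\qquad n\ge\beta^{-2},\qquad\lceil\varepsilon^{-1}\ln n\rceil\le n/2,\qquad(\ln n)^2<\varepsilon\sqrt n/2 .
\]
We show that
\begin{equation}\label{eq:upper}
F(n,k)\le4\ln(1/\beta)\,\frac k{\ln n}\qquad\text{for }n\ge n_\varepsilon\text{ and }\varepsilon^{-1}\ln n\le k\le(1-\varepsilon)n .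
\end{equation}
This suffices, with $C_\varepsilon=\max\{n_\varepsilon,\,8\varepsilon^{-1}\ln(1/\beta)\}$. For $n<n_\varepsilon$ use $F(n,k)\le n$. For $n\ge n_\varepsilon$ and $k<\varepsilon^{-1}\ln n$ let $k'=\lceil\varepsilon^{-1}\ln n\rceil$, so that $k'\le n/2\le(1-\varepsilon)n$ and $k'\le2\varepsilon^{-1}\ln n$. A $k'$-connected graph is $k$-connected, so $F(n,k)\le F(n,k')\le8\varepsilon^{-1}\ln(1/\beta)$.

\emph{The graph.} The idea is to make all connections pass through a core of at most $2k$ vertices, and to attach many further vertices whose neighborhoods miss a constant fraction of the core at random, so that no small subset of the core meets them all. Let $b=\min(k,\lfloor\varepsilon n/2\rfloor)$ and $\tau=k+b$. Then $\tau\le2k$ and $n-\tau\ge n-(1-\varepsilon)n-\varepsilon n/2=\varepsilon n/2\ge3$. Also $b\ge\varepsilon k/3$, because $\lfloor\varepsilon n/2\rfloor\ge\varepsilon n/2-1\ge\varepsilon n/3$. Let $G$ consist of a clique on a set $W$ of $\tau$ vertices and an independent set of $n-\tau$ further vertices, the \emph{leaves}, each joined to a uniformly random $k$-element subset of $W$, independently. Every such graph is $k$-connected: it has more than $k$ vertices, and after deleting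 fewer than $k$ vertices a nonempty clique remains of $W$ and each remaining leaf still has a neighbor in it.

\emph{Small subsets of $W$ miss some leaf.} Let $s=\lfloor\ln n/(2\ln(1/\beta))\rfloor$. Then $s\ge1$ as $n\ge\beta^{-2}$. Since $1/\beta\ge24$ and $\ln24>3$, we get $s\le\frac16\ln n\le\frac16\varepsilon k\le b/2$. The non-neighbors in $W$ of a given leaf form a uniformly random $b$-element subset, which contains a fixed $s$-element set $P\subseteq W$ with probability
\[
\prod_{j=0}^{s-1}\frac{b-j}{\tau-j}\ge\Big(\frac b{2\tau}\Big)^s\ge\Big(\frac{\varepsilon k/3}{4k}\Big)^s=\beta^s\ge n^{-1/2}.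
\]
So $P$ meets the neighborhoods of all leaves with probability at most $(1-n^{-1/2})^{\varepsilon n/2}\le e^{-\varepsilon\sqrt n/2}$. There are at most $n^s\le e^{(\ln n)^2}$ sets $P$, so by the choice of $n_\varepsilon$ there is an outcome $G$ in which no $s$-element subset of $W$, and hence no smaller subset, meets the neighborhoods of all leaves.

\emph{Counting.} Let $S$ be a CDS of this $G$ and $x$ a leaf; all neighbors of $x$ are in $W$. If $x\notin S$, then $x$ has a neighbor in $S$ by domination. If $x\in S$, then $S\ne\{x\}$, since $x$ does not dominate the other leaves, and $x$ has a neighbor in $S$ because $G[S]$ is connected. So $S\cap W$ meets the neighborhoods of all leaves, and $|S\cap W|\ge s+1>\ln n/(2\ln(1/\beta))$. Disjoint CDSs have disjoint traces on $W$, so their number is at most $\tau/(s+1)\le4\ln(1/\beta)\,k/\ln n$. This proves \eqref{eq:upper}.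
\end{proof}

The hypothesis $k\le(1-\varepsilon)n$ was used to leave room both for the $b\ge\varepsilon k/3$ vertices of $W$ that each leaf misses and for the $\varepsilon n/2$ leaves.

\begin{thebibliography}{1}
\bibitem{DK} Nemanja Dragani\'c and Michael Krivelevich, \emph{Disjoint connected dominating sets in pseudorandom graphs}, arXiv:2410.16072 (2024).
\end{thebibliography}
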